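# Generating all subsets of $[n]$ by unions and by disjoint unions

Throughout, $[n]=\{1,\dots,n\}$, $\log_2$ is the binary logarithm, $\ln$ is the natural one, and $h(p)=-p\log_2p-(1-p)\log_2(1-p)$ is the binary entropy function, with $h(0)=h(1)=0$. For a family $W$ of sets, $\cup W$ is the union of its members.

## 1. Four elements, two pieces

Take $[4]$. We want a small family $\mathcal G$ of subsets such that every non-empty $X\subseteq[4]$ is a union of at most two members of $\mathcal G$. One choice is to split $[4]$ into $\{1,2\}$ and $\{3,4\}$ and take all non-empty subsets of the two halves: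
$$\{1\},\ \{2\},\ \{1,2\},\ \{3\},\ \{4\},\ \{3,4\}.$$
Any $X$ is the union of $X\cap\{1,2\}$ and $X\cap\{3,4\}$, so these six sets work, and the two pieces are even disjoint.

Can five sets do it? A set $\{i\}$ can only be written as a union of non-empty sets by using $\{i\}$ itself, so all four singletons are forced. That leaves at most one more non-empty set $A$, with $|A|\ge 2$. The sets we can produce are the four singletons, the six pairs of singletons, $A$, and the sets $A\cup\{b\}$ with $b\notin A$, of which there are at most two. This is at most $13$, and we need $15$. So six is the minimum, whether or not we insist that the pieces be disjoint.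

**Definition.** Let $n,k\ge1$. An *$(n,k)$-generator* is a family $\mathcal G$ of subsets of $[n]$ such that every non-empty $X\subseteq[n]$ is the *disjoint* union of at most $k$ members of $\mathcal G$; the minimum of $|\mathcal G|$ is $\mathrm{opt}(n,k)$. A *union generator* is a family such that every non-empty $X\subseteq [n]$ is the union, not necessarily disjoint, of at most $k$ members; the minimum size is $\mathrm{op}(n,k)$.

Clearly $\mathrm{op}(n,k)\le\mathrm{opt}(n,k)$. An empty member is never needed, so we always assume that members are non-empty. We have just seen that $\mathrm{op}(4,2)=\mathrm{opt}(4,2)=6$. Two more cases are immediate. If $k=1$, every non-empty set must be a member, so both numbers are $2^n-1$. If $k\ge n$, the $n$ singletons suffice and are forced, so both numbers are $n$.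

To prove equality in general, one would try to turn a representation $X=A\cup B$ into a disjoint one by replacing $B$ with $B\setminus A$. For $k=2$ and $n\le4$ something like this works. Suppose $X=A\cup B$ with $A\cap B\ne\emptyset$ and $A,B\ne X$. Then $|A|+|B|>|X|$ and both sizes are at most $|X|-1$. For $|X|=2$ this is impossible, and for $|X|=3$ or $4$ one of $A,B$ must have size $|X|-1$. Its complement in $X$ is a singleton, which is in $\mathcal G$. So for $k=2$, $n\le4$, every union generator is a generator.

At $n=5$ the argument breaks, because $B\setminus A$ need not belong to $\mathcal G$. Let $\mathcal G$ consist of the singletons and the $3$-element subsets of $[5]$. Pairs, triples and $4$-sets are unions of at most two members, and $[5]=\{1,2,3\}\cup\{3,4,5\}$. So $\mathcal G$ is a union generator for $k=2$. But two disjoint members have total size $2$, $4$ or $6$, and no single member is $[5]$, so $\mathcal G$ is not a $(5,2)$-generator. This family is wasteful: it has $15$ sets, and all non-empty subsets of $\{1,2\}$ and of $\{3,4,5\}$ give a generator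 with $10$. So it does not separate $\mathrm{op}$ from $\mathrm{opt}$. The question, taken from Yannick Frein, Benjamin Lévêque, Andras Sebo, "Optimizing diversity", arXiv:0711.2998 (2007), is whether overlaps can ever save anything at the optimum:

$$\text{is } \mathrm{op}(n,k)=\mathrm{opt}(n,k)\text{ for all positive integers } n,k\,?$$

## 2. A gap of a factor $e$, and the theorems

Before stating the answer we estimate both numbers by elementary means.

**Trivial bound.** A choice of at most $k$ members of $\mathcal G$ can be coded by a $k$-tuple with entries in $\mathcal G\cup\{*\}$. So a generator in either sense with $N=|\mathcal G|$ has $(N+1)^k\ge2^n$ (the empty choice gives $X=\emptyset$), that is,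
$$N\ge2^{n/k}-1. \tag{1}$$

**Counting bound.** Suppose $k\ge3$ and $2^{n/k}-1\ge2k$. The number of $i$-element subfamilies is at most $N^i/i!$, so $2^{n-1}\le2^n-1\le\sum_{i=1}^kN^i/i!$. Consecutive terms have ratio $N/(i+1)\ge N/k\ge2$, so the sum is at most $2N^k/k!$. Stirling's bounds say
$$\sqrt{2\pi k}\,(k/e)^k\le k!\le e\sqrt k\,(k/e)^k, \tag{2}$$
and for $k\ge3$ the left side is at least $4(k/e)^k$. Hence $N\ge(k!/4)^{1/k}2^{n/k}$, so
$$\mathrm{op}(n,k)\ge\frac ke\,2^{n/k}. \tag{3}$$

**Block construction.** Let $n\ge k$, $n=ck+r$ with $0\le r<k$, and $t=r/k$. Partition $[n]$ into $r$ classes of size $c+1$ and $k-r$ classes of size $c$, and take all non-empty subsets of the classes. Every $X$ is the disjoint union of its intersections with the classes. The size is $r(2^{c+1}-1)+(k-r)(2^c-1)<(k+r)2^c$, and $c=n/k-t$, so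
$$\mathrm{opt}(n,k)<k\,2^{n/k}(1+t)2^{-t}. \tag{4}$$

If $k$ divides $n$, then (3) and (4) leave a factor $e$ between $\frac ke2^{n/k}$ and $k2^{n/k}$. The count (3) never looks at whether the unions are disjoint, so it bounds $\mathrm{opt}$ and $\mathrm{op}$ by the same number and cannot separate them. To separate them we must show that disjointness makes the count lossy, and that without disjointness the count is almost tight. This is what happens.

**Theorem A.** Let $k\ge2^{16}$ and $2^{11}k^3\log_2^2(2k)\le n\le\exp\!\big(\frac k{32\log_2k}\big)$. Then $\mathrm{op}(n,k)<\mathrm{opt}(n,k)$.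

For $k=2^{16}$ and $n=k^5=2^{80}$ the lower limit is $2^{59}\cdot17^2<2^{68}$, and $\ln n<56<128=\frac k{32\log_2k}$. So $\mathrm{op}(2^{80},2^{16})<\mathrm{opt}(2^{80},2^{16})$: the answer to the question is no.

**Theorem B.** As $k\to\infty$, with $o(1)$ uniform in $n$:

1. $\mathrm{opt}(n,k)\ge(1-o(1))\,k\,2^{n/k}$ for all $n\ge k^8$.
2. For fixed $\eta\in(0,1)$ and $2^{11}k^3\log_2^2(2k)\le n\le e^{(1-\eta)k}$: $\ \frac ke2^{n/k}\le\mathrm{op}(n,k)\le(1+o(1))\frac ke\,n^{1/k}2^{n/k}$.
3. For fixed $\eta\in(0,1)$ there is $k_0(\eta)$ such that $\mathrm{op}(n,k)<\mathrm{opt}(n,k)$ whenever $k\ge k_0(\eta)$ and $2^{11}k^3\log_2^2(2k)\le n\le e^{(1-\eta)k}$.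
4. If $n\ge k^8$ and $\ln n=o(k)$, then $\mathrm{op}(n,k)\sim\frac ke2^{n/k}$ and $e-o(1)\le\mathrm{opt}/\mathrm{op}\le\frac2{\ln2}+o(1)$. If moreover $k\mid n$, then $\mathrm{opt}(n,k)\sim k2^{n/k}$ and $\mathrm{opt}/\mathrm{op}\to e$.

## 3. Textbook inequalities used later

**Maclaurin's inequality.** If $x_1,\dots,x_q\ge0$ have sum $1$ and $1\le i\le q$, then the elementary symmetric polynomial of degree $i$ in them is at most $\binom qiq^{-i}$.

**Hoeffding's inequality.** If $Z\sim\mathrm{Bin}(x,\pi)$ and $t\ge0$, then $\Pr(Z\le x\pi-t)\le e^{-2t^2/x}$.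

**Binomial sums.** For integers $1\le t\le M$,
$$\sum_{i\le t}\binom Mi\le\Big(\frac{eM}t\Big)^t,\quad\text{and } t\mapsto\Big(\frac{eM}t\Big)^t\text{ is increasing on }(0,M]. \tag{5}$$
Indeed $(t/M)^t\sum_{i\le t}\binom Mi\le\sum_i\binom Mi(t/M)^i=(1+t/M)^M\le e^t$, and the derivative of $t\ln(eM/t)$ is $\ln(M/t)\ge0$. Also $\binom m\ell\le2^{m\,h(\ell/m)}$: with $p=\ell/m$, we have $1=(p+1-p)^m\ge\binom m\ell p^\ell(1-p)^{m-\ell}=\binom m\ell2^{-mh(p)}$.

**Bonferroni's inequality.** $|\bigcup_iS_i|\ge\sum_i|S_i|-\sum_{i<j}|S_i\cap S_j|$.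

**Janson's inequality** (Janson–Łuczak–Ruciński, *Random Graphs*, Thm 2.18; Alon–Spencer, *The Probabilistic Method*, Ch. 8). Let $F$ be a random subset of a finite set, with independent inclusions, and let $\mathcal T$ be a family of subsets of that finite set. Put
$$\mu=\sum_{T\in\mathcal T}\Pr(T\subseteq F),\qquad\bar\Delta=\sum_{(T,T'):\,T\ne T',\,T\cap T'\ne\emptyset}\Pr(T\cup T'\subseteq F),$$
the second sum being over ordered pairs. Then
$$\Pr(\text{no }T\in\mathcal T\text{ satisfies }T\subseteq F)\le e^{-\mu+\bar\Delta/2}. \tag{6}$$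

As an example, let $F\subseteq\{1,2,3\}$ contain each point with probability $p$, and let $\mathcal T$ consist of $\{1,2\}$ and $\{2,3\}$. Then $\mu=2p^2$ and $\bar\Delta=2p^3$. The true probability is $(1-p)+p(1-p)^2=1-2p^2+p^3$, which is indeed at most $e^{-2p^2+p^3}$.

## 4. Disjointness as a graph: counting cliques

Form the *disjointness graph* of a family: its vertices are the members, and two members are joined if they are disjoint. A set $X$ that is a disjoint union of $i$ members comes from an $i$-clique, and different $X$ come from different cliques. So we need to know how many $i$-cliques a graph can have. Without further information the answer is $\binom Ni$. With a bound on the clique number it is smaller.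

**Lemma 1 (Zykov).** A graph on $N$ vertices with clique number at most $m$ has at most $\binom mi(N/m)^i$ cliques of size $i$.

If $m\mid N$, the complete $m$-partite graph with equal parts attains this. For example, with $N=4$, $m=2$ it is the $4$-cycle, with $4=\binom22\cdot2^2$ edges.

*Proof.* For $x$ in the simplex ($x_v\ge0$, $\sum_vx_v=1$) put
$$P(x)=\sum_{K\ i\text{-clique}}\ \prod_{v\in K}x_v.$$
By compactness $P$ has a maximizer; choose one whose support is as small as possible. Suppose $u,v$ in the support are not adjacent. No monomial contains $x_ux_v$, so if we keep $x_u+x_v$ and all other coordinates fixed, $P$ is an affine function along this segment. The current point is an interior point of the segment and a maximum, so $P$ is constant on the segment. Its endpoint with $x_u=0$ is then a maximizer of smaller support, a contradiction.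

So the support is a clique, of size $q\le m$. If $i>q$, then $P(x)=0$. If $i\le q$, then $P(x)$ is the elementary symmetric polynomial of degree $i$ in $q$ variables, and Maclaurin gives
$$P(x)\le\binom qiq^{-i}=\frac1{i!}\prod_{j<i}\Big(1-\frac jq\Big)\le\frac1{i!}\prod_{j<i}\Big(1-\frac jm\Big)=\binom mim^{-i}.$$
Hence $\max P\le\binom mim^{-i}$. At the point $x_v=1/N$ the value of $P$ is (number of $i$-cliques)$\cdot N^{-i}$, which gives the lemma. $\square$

Now apply the lemma to the disjointness graph of a whole generator. Here we meet an obstacle: every generator contains all $n$ singletons, so the clique number is exactly $n$. With $m=n$ the factor gained over $N^k/k!$ is $\prod_{j<k}(1-j/n)$. For $n\ge k^3$ its logarithm is only of order $k^2/n\le1/k$, so the gain in $N$ is a factor of at most $e^{O(1/k^2)}$. The upper bound for $\mathrm{op}$ that we prove in Section 5 exceeds the counting bound by a factor of more than $e^{1/k}$, so this is not enough.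

The cure is that there are few very small sets, so few $X$ can use one. Throw these away, and the remaining members are large enough to limit how many can be pairwise disjoint.

**Proposition 2.** If $k\ge128$ and $n\ge2^{11}k^3\log_2^2(2k)$, then
$$\mathrm{opt}(n,k)\ge\frac ke\,2^{n/k}\exp\!\Big(\frac1{16\log_2k}\Big).$$

*Proof.* Let $\mathcal G$ be an $(n,k)$-generator and $N=|\mathcal G|$. If $N>k2^{n/k}$ we are done, since $\exp(\frac1{16\log_2k})<e$. So assume $N\le k2^{n/k}$; then $N+1\le2k2^{n/k}$.

**Step 1: few sets $X$ use a small member.** The purpose is to discard the members that make the clique number large. Put $s=\frac n{4k\log_2k}\ge1$ and call $A\in\mathcal G$ *small* if $|A|<s$. We have $4e\log_2k\le k$: at $k=128$ the left side is below $77$, and $k-4e\log_2k$ is increasing for $k\ge16$. By (5), the number of small members is at most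
$$\Big(\frac{en}s\Big)^s=(4ek\log_2k)^s\le k^{2s}=2^{2s\log_2k}=2^{n/(2k)}.$$
A representation using a small member is given by that member and at most $k-1$ others. So the number of $X$ having such a representation is at most
$$2^{n/(2k)}(N+1)^{k-1}\le2^{n/(2k)}(2k)^{k-1}2^{n-n/k}=(2k)^{k-1}2^{n-n/(2k)}\le2^{n-2}.$$
The last inequality says $(k-1)\log_2(2k)+2\le\frac n{2k}$. It holds since $n\ge2k^2\log_2(2k)$ gives $\frac n{2k}\ge k\log_2(2k)$, and $\log_2(2k)\ge2$. Thus at least $2^n-1-2^{n-2}\ge2^{n-1}$ non-empty sets $X$ are disjoint unions of at most $k$ non-small members.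

**Step 2: bound the clique number.** The purpose is to make Lemma 1 applicable. A clique in the disjointness graph of the non-small members consists of pairwise disjoint sets of size at least $s$ in $[n]$, so it has at most $n/s=4k\log_2k$ vertices. Put $m=\lfloor4k\log_2k\rfloor\ge2k$.

**Step 3: count.** The purpose is to compare the number of cliques with $2^{n-1}$. Let $u_i=\binom mi(N/m)^i$. The graph has at most $N$ vertices, so Lemma 1 gives $2^{n-1}\le\sum_{i=1}^ku_i$. For $1\le i<k$ we have $m-i\ge m/2$, so
$$\frac{u_{i+1}}{u_i}=\frac{m-i}{i+1}\cdot\frac Nm\ge\frac N{2k}\ge2,$$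
using $N\ge2^{n/k}-1\ge4k$ from (1). So the sum is at most $2u_k$, and
$$2^{n-1}\le2u_k=\frac{2N^k}{k!}\prod_{j<k}\Big(1-\frac jm\Big)\le\frac{2N^k}{k!}e^{-k(k-1)/(2m)}.$$
Since $k!\ge4(k/e)^k$, this yields $N^k\ge2^{n-2}k!\,e^{k(k-1)/(2m)}\ge2^n(k/e)^ke^{k(k-1)/(2m)}$. Taking $k$-th roots and using
$$\frac{k-1}{2m}\ge\frac{k-1}{8k\log_2k}\ge\frac1{16\log_2k}$$
we obtain the claim. $\square$

## 5. A biased random family almost meets the counting bound

We now want a union generator with not many more than $\frac ke2^{n/k}$ members. For the count (3) to be nearly tight, the unions of the $k$-subfamilies must be spread evenly over all $2^n$ sets. Take random sets that contain each element with probability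
$$a=1-2^{-1/k},\qquad\text{law } q(A)=a^{|A|}(1-a)^{n-|A|}.$$
Then $(1-a)^k=\frac12$, so the union of $k$ independent sets with law $q$ contains each element with probability $\frac12$ independently: it is a *uniformly* random subset of $[n]$. For $k=1$ this is the uniform law itself; for $k=2$, $a=1-1/\sqrt2\approx0.293$.

So let $F$ contain each non-empty $A$ independently with probability $\lambda q(A)$. The expected number of $k$-subfamilies with union $X$ is about $\frac{\lambda^k}{k!}2^{-n}$. If we choose $\lambda$ with $\lambda^k=4n\,k!\,2^n$, this is $4n$. If the subfamilies were independent, $X$ would be missed with probability about $e^{-4n}$, far below $2^{-n}$, and a union bound over $X$ would finish. There are two points where this plan breaks.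

*Small sets $X$.* For $X=\{i\}$ the set $\{i\}$ itself must be in $F$, which has probability $\lambda2^{-n/k}(2^{1/k}-1)$. Under the assumption $4n\,k!\le k^k$ made below, $\lambda\le k2^{n/k}$, so this is at most $k(2^{1/k}-1)$, which is decreasing in $k$ and below $0.71$ for $k\ge24$. All $n$ singletons are present with probability at most $0.71^n$. So small $X$ need a separate device.

*Correlations.* Janson's inequality needs $\bar\Delta$ to be at most about $\mu$. Consider pairs $T,T'$ of $k$-families with union $X$ that share $j$ sets, $1\le j\le k-1$, and write $v=2^{1-j/k}$. Take $2k-j$ independent sets with law $q$, the first $j$ shared. An element is missed by all of them with probability $(1-a)^{2k-j}=\frac1{2v}$, and it is covered in both groups of $k$ with probability $1-\frac12-\frac12+\frac1{2v}=\frac1{2v}$. So the probability that both unions equal $X$ is exactly $(2v)^{-n}$. Since $\lambda^{2k-j}=(4n\,k!)^{2-j/k}(2v)^n$, the resulting estimate for the contribution of these pairs is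
$$\frac{\lambda^{2k-j}}{j!\,(k-j)!^2}(2v)^{-n}=\frac{(4n\,k!)^{2-j/k}}{j!\,(k-j)!^2}.$$
There is no factor that decays in $n$ or in $|X|$. For even $k$ and $j=k/2$ this is $(4n)^{3/2}\binom k{k/2}^{3/2}$, far above the mean $4n$. Used directly with this estimate, (6) gives nothing.

What saves the plan is a closer look at this average. Fix $T$ with union $X$, $x=|X|$, fix the shared part $J\subset T$, $|J|=j$, and let $Y=X\setminus\bigcup J$. The remaining $k-j$ sets of $T'$ must cover $Y$ and stay inside $X$. Up to factors independent of $x$, the expected number of such completions will turn out to be $v^x(1-\frac1v)^{|Y|}$. For a random $T$ with union $X$, $|Y|$ is $\mathrm{Bin}(x,v-1)$, so the average of this quantity is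
$$v^x\Big(1-(v-1)+(v-1)\big(1-\tfrac1v\big)\Big)^x=v^x\cdot v^{-x}=1,$$
in agreement with what we found. But at the *typical* value $|Y|=(v-1)x$ it is $v^x(1-\frac1v)^{(v-1)x}$, and by strict convexity (Jensen) this is exponentially small in $x$. The average is $1$ only because of rare $T$ in which $\bigcup J$ covers too much of $X$. So we apply Janson only to those $T$ in which no subfamily covers too much.

**Proposition 3.** If $k\ge24$, $n\ge2^{11}k^3\log_2^2(2k)$ and $4n\,k!\le k^k$, then
$$\mathrm{op}(n,k)\le\frac ke\,2^{n/k}\exp\!\Big(\frac{2+\ln(4en\sqrt k)}k\Big).$$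

*Proof.*

**Step 1: a cheap family for the sets $X$ with $|X|<n/32$.** The purpose is to deal with small $X$ by a family of negligible size. Let $L=\lfloor4n/k\rfloor$ and $r=\lfloor n/(16k)\rfloor$. Let $\mathcal D$ consist of all non-empty $A$ with $|A|\le r$ that are contained in an interval of $[n]$ of length at most $L$. Such an interval lies in one of at most $n$ intervals of length exactly $L$, so by (5)
$$|\mathcal D|\le n\Big(\frac{eL}r\Big)^r\le n\,(64e)^{n/(16k)}\le n2^{n/(2k)}.$$
In the middle we replaced $L$ by $4n/k$, and then $r$ by $n/(16k)$ using monotonicity; at the end we used $\log_2(64e)<8$.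

Given a non-empty $X$ with $|X|<n/32$, cut $[n]$ from left to right into intervals, each as long as possible subject to having length at most $L$ and containing at most $r$ elements of $X$. Every interval except possibly the last has length $L$ or contains exactly $r$ elements of $X$. Since $n\ge80k$, we have $L\ge\frac{4n}k-1\ge\frac{3n}k$ and $r\ge\frac n{16k}-1\ge\frac n{20k}$. So the number of intervals is at most
$$\frac nL+\frac{n/32}r+1\le\frac k3+\frac{20k}{32}+1=\frac{23k}{24}+1\le k,$$
because $k\ge24$. The non-empty intersections of $X$ with the intervals are members of $\mathcal D$ with union $X$.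

**Step 2: the random family.** The purpose is to check that the inclusion probabilities are legitimate and the expected size is right. Put
$$\lambda=(4n\,k!)^{1/k}2^{n/k}\le k2^{n/k}.$$
By convexity $2^t-1\le t$ on $[0,1]$, so $\frac a{1-a}=2^{1/k}-1\le\frac1k$. Since $(1-a)^n=2^{-n/k}$, for $A\ne\emptyset$
$$\lambda q(A)=\lambda2^{-n/k}\Big(\frac a{1-a}\Big)^{|A|}\le k\cdot k^{-|A|}\le1.$$
Include each non-empty $A$ in $F$ independently with probability $\lambda q(A)$. Then $E|F|\le\lambda\sum_Aq(A)=\lambda$.

**Step 3: typical families.** The purpose is to define the restricted collection to which Janson will be applied. Fix $X$ with $x=|X|\ge n/32$. Then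
$$x\ge64k^3\log_2^2(2k),\qquad\sqrt x\ge8k^{3/2}\log_2(2k). \tag{7}$$
For $1\le j\le k-1$ let $v_j=2^{1-j/k}\in(1,2)$ and $y_j=x(v_j-1)-\sqrt{kx}$. Let $\mathcal T_X$ be the collection of all $k$-element families $T$ of non-empty subsets of $X$ with $\bigcup T=X$ and
$$\Big|X\setminus\bigcup J\Big|\ge y_{|J|}\qquad\text{for all }\emptyset\ne J\subsetneq T. \tag{8}$$
Similarly, call an ordered $k$-tuple $(A_1,\dots,A_k)$ with union $X$ *typical* if $|X\setminus\bigcup_{i\in J}A_i|\ge y_{|J|}$ for every $\emptyset\ne J\subsetneq[k]$.

We claim that the typical tuples are exactly the orderings of the members of $\mathcal T_X$, each $T$ having $k!$ of them. For this we need that the entries of a typical tuple are distinct and non-empty. Since $v_{k-1}-1=2^{1/k}-1\ge\frac{\ln2}k$ and $\sqrt x>k^{3/2}/\ln2$ by (7), we have $y_{k-1}>0$. Taking $J=[k]\setminus\{i\}$, we see that some element of $X$ lies in $A_i$ and in no other $A_{i'}$. So the $A_i$ are non-empty and distinct.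

**Step 4: the mean is at least $2n$.** The purpose is to show that the restriction (8) costs at most half of the mean. Let $\mathcal A_1,\dots,\mathcal A_k$ be independent with law $q$. As noted, $\Pr(\bigcup\mathcal A_i=X)=2^{-n}$. Conditionally on this event, the membership patterns of the different elements of $X$ are independent. For $|J|=j$, a given element of $X$ is outside $\bigcup_{i\in J}\mathcal A_i$ with conditional probability
$$\frac{(1-a)^j-(1-a)^k}{1/2}=2\cdot2^{-j/k}-1=v_j-1.$$
So $|X\setminus\bigcup_{i\in J}\mathcal A_i|\sim\mathrm{Bin}(x,v_j-1)$. By Hoeffding with $t=\sqrt{kx}$ it is below $y_j$ with probability at most $e^{-2k}$. Summing over fewer than $2^k$ sets $J$, the tuple is typical with conditional probability at least $1-2^ke^{-2k}\ge\frac12$. Hence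
$$\mu=\sum_{T\in\mathcal T_X}\Pr(T\subseteq F)=\frac{\lambda^k}{k!}\Pr\Big(\bigcup\mathcal A_i=X\text{ and the tuple is typical}\Big)\ge\frac{\lambda^k2^{-n}}{2\,k!}=2n. \tag{9}$$

**Step 5: the number of completions of a shared part.** The purpose is to bound $\bar\Delta$ by $\mu$ times a quantity that we can compute. If $T\ne T'$ share exactly $J=T\cap T'\ne\emptyset$, then $J$ is a proper subfamily of $T$, and $\Pr(T\cup T'\subseteq F)=\Pr(T\subseteq F)\Pr(T'\setminus J\subseteq F)$ by independence. So
$$\bar\Delta=\sum_{T\in\mathcal T_X}\Pr(T\subseteq F)\sum_{\emptyset\ne J\subsetneq T}\ \sum_{T'\in\mathcal T_X:\,T\cap T'=J}\Pr(T'\setminus J\subseteq F).$$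
Fix $T$ and $J$; let $j=|J|$, $v=v_j$, $Y=X\setminus\bigcup J$. The $k-j$ sets in $T'\setminus J$ are distinct subsets of $X$, and their union contains $Y$. Each such family corresponds to $(k-j)!$ ordered tuples, so the innermost sum is at most
$$\frac{\lambda^{k-j}}{(k-j)!}\Pr\Big(Y\subseteq\bigcup_{i\le k-j}\mathcal A_i\subseteq X\Big).$$
Since $(1-a)^{k-j}=2^{-(1-j/k)}=\frac1v$, each element of $Y$ is covered with probability $1-\frac1v$ and each element outside $X$ is uncovered with probability $\frac1v$. So the probability equals $(1-\frac1v)^{|Y|}2^{-(n-x)(1-j/k)}$. With $\lambda^{k-j}\le k^{k-j}2^{n(1-j/k)}$ and $k^{k-j}/(k-j)!\le e^k$ (one term of the exponential series), the innermost sum is at most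
$$e^k\,2^{x(1-j/k)}\Big(1-\frac1v\Big)^{|Y|}=e^k\,v^x\Big(1-\frac1v\Big)^{|Y|}.$$
By (8), $|Y|\ge x(v-1)-\sqrt{kx}$. So the binary logarithm of this bound is at most
$$k\log_2e+x\,\varphi(v)+\sqrt{kx}\,\log_2\frac v{v-1},\qquad\varphi(v)=\log_2v+(v-1)\log_2\frac{v-1}v. \tag{10}$$
By concavity $1-2^{-t}\ge t/2$ on $[0,1]$, so $1-\frac1v\ge1-2^{-1/k}=a\ge\frac1{2k}$, and $\log_2\frac v{v-1}\le\log_2(2k)$.

**Step 6: $\varphi(v_j)\le-\frac1{4k}$ for $1\le j\le k-1$.** The purpose is to make the gain from convexity quantitative. Let
$$f(v)=\varphi(v)\ln2=(2-v)\ln v+(v-1)\ln(v-1).$$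
Then
$$f'(v)=\ln\frac{v-1}v+\frac2v,\qquad f''(v)=\frac1{v(v-1)}-\frac2{v^2}=\frac{2-v}{v^2(v-1)}\ge0\quad\text{on }(1,2].$$
So $f$ is convex, with $f(1^+)=f(2)=0$ and $f(\frac32)=\frac12\ln\frac34<-0.143$. A convex function lies below its chords. Using the chords over $[1,\frac32]$ and $[\frac32,2]$, we get $f(v)\le-0.286\min(v-1,2-v)$. Moreover $v_j-1\ge2^{1/k}-1\ge\frac{\ln2}k$ and $2-v_j\ge2-2^{1-1/k}=2a\ge\frac1k$, so the minimum is at least $\frac{\ln2}k$. Dividing by $\ln2$, we get $\varphi(v_j)\le-\frac{0.286}k\le-\frac1{4k}$.

**Step 7: all large $X$ are covered.** The purpose is to apply (6) and a union bound. There are fewer than $2^k$ choices of $J$ for each $T$, and $\log_2e<1.45$. So Steps 5 and 6 give $\bar\Delta\le\mu\,2^E$ with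
$$E=k+1.45k-\frac x{4k}+\sqrt{kx}\,\log_2(2k).$$
By (7), $\sqrt{kx}\log_2(2k)\le\frac x{8k}$ (this is $8k^{3/2}\log_2(2k)\le\sqrt x$), and $2.45k\le\frac x{8k}$. So $E\le0$ and $\bar\Delta\le\mu$. By (6) and (9), no $T\in\mathcal T_X$ lies in $F$ with probability at most $e^{-\mu/2}\le e^{-n}$. There are at most $2^n$ sets $X$. So, with failure probability at most $(2/e)^n$, every $X$ with $|X|\ge n/32$ is a union of $k$ members of $F$. Finally $(2/e)^n<\frac1{k+1}$, because $n(1-\ln2)>0.3\,n>k+1>\ln(k+1)$.

**Step 8: choose an outcome and add up.** The purpose is to fix $F$ and compute the size. By Markov's inequality $|F|\le(1+\frac1k)\lambda$ with probability at least $1-\frac k{k+1}=\frac1{k+1}$, which exceeds the failure probability in Step 7. So some outcome $F$ has at most $(1+\frac1k)\lambda$ members and covers all $X$ with $|X|\ge n/32$. With Step 1, $F\cup\mathcal D$ is a union generator, of size at most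
$$\Big(1+\frac1k\Big)\lambda+n2^{n/(2k)}.$$
By (2), $\lambda\le\frac ke(4en\sqrt k)^{1/k}2^{n/k}$. From $n\ge2^{11}k^3$ we get $k\le2^{-11/3}n^{1/3}$, so $\frac n{2k}\ge2^{8/3}n^{2/3}\ge6n^{2/3}\ge\log_2(en)$. (The last inequality holds at $n=1$, and for $n\ge1$ the derivative $4n^{-1/3}$ of its left side exceeds the derivative $\frac1{n\ln2}$ of its right side.) Thus $n2^{-n/(2k)}\le\frac1e$, and $n2^{n/(2k)}\le\frac1e2^{n/k}=\frac1k\cdot\frac ke2^{n/k}$. Since $(4en\sqrt k)^{1/k}\ge1$, the total is at most
$$\Big(1+\frac2k\Big)\frac ke(4en\sqrt k)^{1/k}2^{n/k}\le\frac ke2^{n/k}\exp\Big(\frac{2+\ln(4en\sqrt k)}k\Big).\qquad\square$$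

## 6. Comparing the two bounds: proof of Theorem A

Let $k\ge2^{16}$ and $2^{11}k^3\log_2^2(2k)\le n\le\exp(\frac k{32\log_2k})$. First we check the hypothesis $4n\,k!\le k^k$ of Proposition 3. By (2), $4n\,k!\,k^{-k}\le4en\sqrt k\,e^{-k}$, and $\ln(4en\sqrt k)\le\ln(4e)+\frac k{32\log_2k}+\frac12\ln k\le k$. So both Propositions 2 and 3 apply, and it suffices that
$$\frac{2+\ln(4en\sqrt k)}k<\frac1{16\log_2k},\qquad\text{that is,}\qquad2+\ln(4e)+\ln n+\tfrac12\ln k<\frac k{16\log_2k}.$$
As $\ln n\le\frac k{32\log_2k}$, this follows from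
$$2+\ln(4e)+\tfrac12\ln k<\frac k{32\log_2k}.$$
At $k=2^{16}$ the left side is less than $9.94$ and the right side is $128$. The right side minus the left side is increasing for $k\ge2^{16}$. To see this, note that its derivative is $\frac{\ln2}{32}\cdot\frac{\ln k-1}{\ln^2k}-\frac1{2k}$, which is positive as soon as $\frac{\ln2}{16}\cdot\frac k{\ln k}\big(1-\frac1{\ln k}\big)>1$. At $k=2^{16}$ the left side of this is above $200$, and it increases with $k$. Hence $\mathrm{op}(n,k)<\mathrm{opt}(n,k)$. $\blacksquare$

## 7. From a size threshold to stable families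

Theorem A rests on a gain of $\exp(\frac1{16\log_2k})$ in Proposition 2, which tends to $1$. The full factor $e$ would come from clique number about $k$: Lemma 1 with $m=k$ gives $\binom kk(N/k)^k$ for the main term, hence $N$ about $k2^{n/k}$.

Why not raise the threshold $s$ to nearly $n/k$? With $s=cn/k$ (an integer, say) the number of sets of exactly that size is at least $(n/s)^s=(k/c)^{cn/k}=2^{c\log_2(k/c)\,n/k}$. If $c\log_2(k/c)>1$, this exceeds $k2^{n/k}$ for large $n$, so we can no longer say that only a small part of $\mathcal G$ is small. The threshold argument is stuck at $c$ of order $1/\log_2k$, and the clique bound at order $k\log_2k$.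

The logarithm is the price for the possible positions of a small set in $[n]$. It disappears if we know where the sets live: a family of subsets of a set $S$ has at most $2^{|S|}$ members. So we cut $\mathcal G$ into large pieces $F_i$. The union $S_i$ of a piece automatically has size at least about $n/k$, and $S_i$ replaces the size of the individual members. For this to be useful, we need that if $S_i$ and $S_j$ overlap noticeably, then a member of $F_i$ and a member of $F_j$ are rarely disjoint. This holds if no substantial part of a piece avoids a noticeable part of its union.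

**Definition.** Let $0<\delta<1$ and $g>0$. A non-empty family $W$ is *stable* if every $W'\subseteq W$ with $|W'|\ge\delta|W|$ satisfies $|\cup W'|\ge|\cup W|-g$.

For example, let $W$ consist of the non-empty subsets of $S$, $|S|=c$. If $\cup W'$ misses $b>g$ elements of $S$, then $|W'|/|W|\le\frac{2^{c-b}-1}{2^c-1}\le2^{-b}<2^{-g}$. So $W$ is stable whenever $\delta\ge2^{-g}$. On the other hand, the union of two such families, on disjoint sets $S,S'$ of the same size $c>g$, is not stable if $\delta\le\frac12$: either half loses $c$ elements.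

**Proposition 4.** For every $\varepsilon\in(0,\frac16]$ there is $k_0(\varepsilon)$ such that for $k\ge k_0(\varepsilon)$ and $n\ge k^8$:
$$\mathrm{opt}(n,k)\ge2^{-2h(3\varepsilon)-2/k}\,k\,2^{n/k}.$$

*Proof.* Let $\mathcal G$ be an $(n,k)$-generator and $N=|\mathcal G|$. If $N>k2^{n/k}$ we are done, so assume $N\le k2^{n/k}$; then $N+1\le2k2^{n/k}$. By (1), $N\ge2^{n/k}-1\ge2^{n/k-1}$. Put
$$\gamma=\frac\varepsilon{8k},\quad g=\frac{\gamma n}k=\frac{\varepsilon n}{8k^2},\quad\delta=2^{-\varepsilon\gamma n/(4k^2)}=2^{-\varepsilon^2n/(32k^3)},\quad\rho=2^{-\varepsilon n/(4k)},\quad T=\Big\lceil\frac{64k^3}{\varepsilon^2}\Big\rceil,$$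
and $\beta^*=2^{-\varepsilon^4n/(2145k^6)}$. Then $\delta^T\le2^{-2n}$, $T\le65k^3/\varepsilon^2$, and $\beta^*\le2^{-\varepsilon^4k^2/2145}$ because $n\ge k^8$. "Stable" refers to these $\delta$ and $g$. We take $k_0(\varepsilon)\ge2$ so large that for $k\ge k_0(\varepsilon)$ and all $n\ge k^8$
$$\frac{\varepsilon n}{2k}\ge1,\qquad\frac{\varepsilon^2n}{1056k^3}\ge1,\qquad\rho(2k)^k\le\tfrac18,\qquad\beta^*(2k)^k\le\tfrac18,\qquad2^{n/k-1}\ge4k^2. \tag{11}$$
This is possible. The first two conditions hold if $\varepsilon k^7\ge2$ and $\varepsilon^2k^5\ge1056$. The next two hold if $\frac\varepsilon4k^7$ and $\frac{\varepsilon^4}{2145}k^2$ are at least $k\log_2(2k)+3$. The last holds if $k^7-1\ge\log_2(4k^2)$.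

**Step 1: decompose $\mathcal G$ into stable families with large unions.** The purpose is to obtain the supports $S_i$. First, every non-empty $W$ contains a stable $W^*$ with $|W^*|\ge\delta^{k/\gamma}|W|$. To find it, as long as the current family is not stable, pass to a subfamily violating the definition. It contains at least a fraction $\delta$ of the current family, so it is non-empty, and the size of the union drops by more than $g$. So there are at most $n/g=k/\gamma$ such steps. Note that $\delta^{k/\gamma}=2^{-\varepsilon n/(4k)}=\rho$.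

Now extract stable families one after another from what remains of $\mathcal G$, until fewer than $\rho N$ sets remain. This gives a partition $\mathcal G=F_0\sqcup F_1\sqcup\dots\sqcup F_M$ with $|F_0|<\rho N$, each $F_i$ with $i\ge1$ stable, and
$$|F_i|\ge\rho\cdot\rho N=2^{-\varepsilon n/(2k)}N\qquad(i\ge1).$$
Let $S_i=\cup F_i$ for $i\ge1$. Since $|F_i|\le2^{|S_i|}$ and $N\ge2^{n/k-1}$, and by (11),
$$|S_i|\ge\frac nk-1-\frac{\varepsilon n}{2k}\ge(1-\varepsilon)\frac nk. \tag{12}$$
In particular $|S_i|>\frac{\varepsilon n}{4k^2}=2g$.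

**Step 2: if supports overlap, members are rarely disjoint.** The purpose is to show that overlapping pieces contribute few disjoint pairs. Let $i,j\ge1$, possibly $i=j$, with $|S_i\cap S_j|>2g$. Let $\beta=\Pr(A\cap B=\emptyset)$ for independent uniform $A\in F_i$, $B\in F_j$. We claim $\beta\le\beta^*$. The method is to test $B$ not against one set $A$ but against $T$ of them, which together fill almost all of $S_i$. Let $A^1,\dots,A^T$ be independent and uniform in $F_i$, and let $U=\bigcup_tA^t$.

First, $U$ fills $S_i$ up to $g$ elements, with high probability. For fixed $Z\subseteq S_i$ with $|Z|>g$, the members of $F_i$ avoiding $Z$ have a union of size less than $|S_i|-g$, so by stability they form a fraction less than $\delta$ of $F_i$. Hence all $A^t$ avoid $Z$ with probability at most $\delta^T$. Summing over the at most $2^n$ sets $Z$ (the event below means that $Z=S_i\setminus U$ is one of them), we get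
$$\Pr(|S_i\setminus U|>g)\le2^n\delta^T\le2^{-n}.$$

Second, let $W'$ be the set of $B\in F_j$ disjoint from $U$, and suppose $|S_i\setminus U|\le g$. Then $\cup W'\subseteq S_j\setminus U$, and $|S_j\cap U|\ge|S_i\cap S_j|-|S_i\setminus U|>2g-g=g$. So $|\cup W'|<|S_j|-g$, and stability of $F_j$ gives $|W'|<\delta|F_j|$.

Third, for $B\in F_j$ let $p(B)$ be the probability that a uniform $A\in F_i$ is disjoint from $B$. Then $\beta$ is the average of $p(B)$. The probability that a uniform $B$ is disjoint from all $A^t$ is the average of $p(B)^T$, and it also equals $E[|W'|/|F_j|]$. By Jensen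
$$\beta^T\le E\Big[\frac{|W'|}{|F_j|}\Big]\le2^{-n}+\delta\le2\delta.$$
By (11), $\frac{\varepsilon^2n}{32k^3}-1\ge\frac{\varepsilon^2n}{33k^3}$, since $\frac1{32}-\frac1{33}=\frac1{1056}$. So $2\delta\le2^{-\varepsilon^2n/(33k^3)}$, and with $T\le65k^3/\varepsilon^2$
$$\beta\le(2\delta)^{1/T}\le2^{-\varepsilon^4n/(33\cdot65\,k^6)}=\beta^*.$$

**Step 3: discard the bad representations.** The purpose is to keep half of all $X$ while controlling which pieces they use. Consider the sets $X$ having a representation that uses a member of $F_0$, or two disjoint members $A\in F_i$, $B\in F_j$ ($i,j\ge1$) with $|S_i\cap S_j|>2g$. For the second kind there are at most $\sum_{i,j}\beta^*|F_i||F_j|\le\beta^*N^2$ choices of $(A,B)$ by Step 2. So the number of these $X$ is at most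
$$\rho N(N+1)^{k-1}+\beta^*N^2(N+1)^{k-2}\le(\rho+\beta^*)(N+1)^k\le(\rho+\beta^*)(2k)^k2^n\le2^{n-2}$$
by (11). At least $2^n-1-2^{n-2}\ge2^{n-1}$ non-empty sets $X$ remain. Let $\Gamma$ be the graph on $\mathcal G\setminus F_0$ in which distinct $A\in F_i$ and $B\in F_j$ are adjacent if and only if $|S_i\cap S_j|\le2g$. Each remaining $X$ is the union of a clique of $\Gamma$ of size at most $k$. Since $|S_i|>2g$, two members of the same piece are never adjacent.

**Step 4: $\Gamma$ has clique number at most $(1+3\varepsilon)k$.** The purpose is to get the almost optimal $m$ for Lemma 1. Suppose $\Gamma$ has a clique of size $M'=\lceil(1+3\varepsilon)k\rceil$; note $M'\le\lceil\frac32k\rceil\le2k$. Its vertices lie in $M'$ different pieces, whose supports have size at least $(1-\varepsilon)\frac nk$ and pairwise intersections of size at most $2g=\frac{2\gamma n}k$. Bonferroni gives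
$$n\ge M'(1-\varepsilon)\frac nk-\frac{M'^2}2\cdot\frac{2\gamma n}k.$$
Multiply by $k/n$ and use $(1+3\varepsilon)k\le M'\le2k$ and $4k^2\gamma=\frac12\varepsilon k$. Since $3\varepsilon^2\le\frac12\varepsilon$,
$$k\ge(1+3\varepsilon)(1-\varepsilon)k-4k^2\gamma=\big(1+2\varepsilon-3\varepsilon^2-\tfrac12\varepsilon\big)k\ge(1+\varepsilon)k>k,$$
a contradiction. So the clique number of $\Gamma$ is at most $m:=\lceil(1+3\varepsilon)k\rceil-1$. We have $k\le m\le2k$ and $m-k\le3\varepsilon k$.

**Step 5: count.** The purpose is to read off the bound. By Lemma 1, $2^{n-1}\le\sum_{i=1}^k\binom mi(N/m)^i$. For $1\le i<k$, consecutive terms have ratio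
$$\frac{m-i}{i+1}\cdot\frac Nm\ge\frac1k\cdot\frac N{2k}\ge2$$
by (11), since $N\ge2^{n/k-1}\ge4k^2$. So $2^{n-1}\le2\binom mk(N/m)^k$. Since $\frac{m-k}m\le3\varepsilon\le\frac12$ and $h$ is increasing on $[0,\frac12]$,
$$\binom mk=\binom m{m-k}\le2^{m\,h(3\varepsilon)}\le2^{2k\,h(3\varepsilon)}.$$
Thus $(N/m)^k\ge2^{n-2-2k\,h(3\varepsilon)}$, and $N\ge m\,2^{-2h(3\varepsilon)-2/k}2^{n/k}\ge k\,2^{-2h(3\varepsilon)-2/k}2^{n/k}$. $\square$

## 8. Proof of Theorem B

**Part 1.** We let $\varepsilon\to0$ in Proposition 4. Given $\tau\in(0,1)$, choose $\varepsilon\in(0,\frac16]$ with $2^{-2h(3\varepsilon)}\ge1-\frac\tau2$. For all $k\ge k_0(\varepsilon)$ with $2^{-2/k}\ge1-\frac\tau2$ and all $n\ge k^8$, we get $\mathrm{opt}(n,k)\ge(1-\frac\tau2)^2k2^{n/k}\ge(1-\tau)k2^{n/k}$. The threshold for $k$ does not depend on $n$.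

**Part 2.** The lower bound is (3): its hypothesis $2^{n/k}-1\ge2k$ holds because $n/k\ge2^{11}k^2$, and $k\ge3$ for large $k$. For the upper bound we apply Proposition 3. If $n\le e^{(1-\eta)k}$, then by (2)
$$4n\,k!\le4e^{(1-\eta)k}\,e\sqrt k\,(k/e)^k=4e\sqrt k\,e^{-\eta k}k^k\le k^k$$
for large $k$. The factor in Proposition 3 is
$$\exp\Big(\frac{2+\ln(4en\sqrt k)}k\Big)=n^{1/k}\exp\Big(\frac{2+\ln(4e)+\frac12\ln k}k\Big)=(1+o(1))\,n^{1/k},$$
uniformly in $n$.

**Part 3.** We split the range of $n$. If $n\le\exp(\frac k{32\log_2k})$, this is Theorem A, once $k\ge2^{16}$. Otherwise $n>\exp(\frac k{32\log_2k})\ge k^8$ for large $k$, so Part 1 applies along with Part 2. As $n^{1/k}\le e^{1-\eta}$,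
$$\mathrm{op}(n,k)\le(1+o(1))\frac ke\,e^{1-\eta}2^{n/k}=(1+o(1))e^{-\eta}k2^{n/k}<(1-o(1))k2^{n/k}\le\mathrm{opt}(n,k)$$
for all $k$ beyond a bound depending only on $\eta$: choose $\tau>0$ with $(1+\tau)e^{-\eta}<1-\tau$, and take $k$ so large that both $o(1)$ terms are at most $\tau$ in absolute value.

**Part 4.** Let $n\ge k^8$ and $\ln n=o(k)$. For large $k$ we have $n\ge k^8\ge2^{11}k^3\log_2^2(2k)$ and $n\le e^{k/2}$, so Part 2 applies with $\eta=\frac12$. Since $n^{1/k}=e^{(\ln n)/k}\to1$, it gives $\mathrm{op}(n,k)\sim\frac ke2^{n/k}$. Together with Part 1, $\mathrm{opt}/\mathrm{op}\ge e-o(1)$.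

For the upper bound we use the block construction (4), $\mathrm{opt}(n,k)<k2^{n/k}(1+t)2^{-t}$ with $0\le t<1$. The derivative of $\ln(1+t)-t\ln2$ vanishes at $1+t=\frac1{\ln2}$ and changes sign from $+$ to $-$ there. As $2^{1/\ln2}=e$, the maximum for $t\ge0$ is
$$\max_{t\ge0}(1+t)2^{-t}=\frac1{\ln2}\cdot2^{1-1/\ln2}=\frac2{e\ln2}.$$
Dividing by $\mathrm{op}(n,k)\sim\frac ke2^{n/k}$, we get $\mathrm{opt}/\mathrm{op}\le\frac2{\ln2}+o(1)$.

If moreover $k\mid n$, then $t=0$, so $\mathrm{opt}(n,k)\le k2^{n/k}$. With Part 1 this gives $\mathrm{opt}(n,k)\sim k2^{n/k}$ and $\mathrm{opt}/\mathrm{op}\to e$. $\blacksquare$
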